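# Edges of a convex habitat and the failure of quasiconcavity

## 1. The Newtonian potential of a wedge

Fix $d\ge 2$, two orthonormal vectors $\nu,b\in\mathbb R^d$ and an angle $\varepsilon\in(0,\pi/2)$. Put
$$\nu_\pm=\cos\varepsilon\,\nu\pm\sin\varepsilon\,b,\qquad W=\{y\in\mathbb R^d:\ y\cdot\nu_+<0,\ y\cdot\nu_-<0\}.$$
This is a wedge: the intersection of two half-spaces. Its edge is the codimension-two subspace $\{y\cdot\nu=y\cdot b=0\}$. The vector $\nu$ is the axis of the wedge and points away from it. Write $y=(y',y'')$ with $y'=(y\cdot\nu,\,y\cdot b)\in\mathbb R^2$ and $y''\in\mathbb R^{d-2}$ (absent if $d=2$), and identify $y'$ with the vector $(y\cdot\nu)\nu+(y\cdot b)b$. Put $\vartheta_\phi=-\cos\phi\,\nu+\sin\phi\,b$. Since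
$$\vartheta_\phi\cdot\nu_\pm=-\cos\phi\cos\varepsilon\pm\sin\phi\sin\varepsilon=-\cos(\phi\pm\varepsilon),$$
both products are negative exactly when $|\phi|<\frac\pi2-\varepsilon$ (for $|\phi|\le\pi$). Hence
$$W=W'\times\mathbb R^{d-2},\qquad W'=\{\rho\,\vartheta_\phi:\ \rho>0,\ |\phi|<\omega/2\},\qquad \omega=\pi-2\varepsilon ,$$
and $\omega$ is the opening angle.

Let $N$ be the fundamental solution, $-\Delta N=\delta_0$. In every dimension $d\ge2$ we have $\nabla N(y)=-\frac{1}{|S^{d-1}|}\frac{y}{|y|^d}$, so for a unit vector $\tau$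
$$\partial_{\tau\tau}N(y)=\frac1{|S^{d-1}|}\Big(\frac{d(\tau\cdot y)^2}{|y|^{d+2}}-\frac1{|y|^d}\Big),\qquad |\nabla^2N(y)|\le C|y|^{-d},\qquad |\nabla^3N(y)|\le C|y|^{-d-1}. \tag{1}$$

Fill the wedge with mass near its edge, form the Newtonian potential, and approach the edge from outside along the axis, at the points $x_s=s\nu$, $s\downarrow0$. What do the second derivatives do?

In the plane a rough computation shows the answer. Use density $1$ in $W\cap B_R$, ignore the part $|y|<s$, and replace $x_s-y$ by $-y$ on the rest. In polar coordinates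
$$\int_{W\cap\{s<|y|<R\}}\partial_{\tau\tau}N(y)\,dy=\int_s^R\frac{d\rho}{\rho}\int_{-\omega/2}^{\omega/2}\frac{2(\tau\cdot\vartheta_\phi)^2-1}{2\pi}\,d\phi .$$
The radial integral is a logarithm. The angular integral is its coefficient, and it has a sign. For a right angle ($\omega=\pi/2$) it equals $+\frac1{2\pi}$ for $\tau=\nu$ and $-\frac1{2\pi}$ for $\tau=b$. The two values add up to zero, as they must: outside the mass the potential is harmonic. For a half-space ($\omega=\pi$) the coefficient is $0$ in every direction. So the logarithm comes from the edge and not from a flat face.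

**Lemma 1 (potential of a wedge).** Let $R>0$, $Q=\{|y'|<R,\ |y''|<R\}$, and let $f$ be bounded and measurable on $W\cap Q$ with $|f(y)-f_0|\le L|y|$ there, for constants $f_0,L$. Put $\Phi=N*(f\chi_{W\cap Q})$. Then $\Phi$ is smooth near $x_s=s\nu$ for every $s>0$ and, as $s\downarrow0$, uniformly over unit vectors $\tau$,
$$\partial_{\tau\tau}\Phi(x_s)=f_0\,A(\tau)\log\frac1s+O(1),\qquad A(\tau)=\frac{\sin\omega}{2\pi}\big(\tau_\nu^2-\tau_b^2\big)=\frac{\sin2\varepsilon}{2\pi}\big(\tau_\nu^2-\tau_b^2\big), \tag{2}$$
where $\tau_\nu=\tau\cdot\nu$ and $\tau_b=\tau\cdot b$.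

*Proof.* **Distance to the wedge.** We need a lower bound for $|x_s-y|$. Since $\nu_++\nu_-=2\cos\varepsilon\,\nu$, every $y\in W$ has $y\cdot\nu<0$, hence
$$|s'\nu-y|^2=s'^2-2s'\,\nu\cdot y+|y|^2\ge s'^2+|y|^2\qquad(s'\ge0,\ y\in W).$$
So $x_s$ has distance at least $s$ from $W$, the potential is smooth near $x_s$, and we may differentiate under the integral:
$$\partial_{\tau\tau}\Phi(x_s)=\int_{W\cap Q}\partial_{\tau\tau}N(x_s-y)\,f(y)\,dy .$$

**Reduction to a homogeneous integral.** We make four changes, each costing $O(1)$ uniformly in $\tau$.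

1. Replace $f(y)$ by $f_0$. As $|x_s-y|\ge|y|$, the cost is at most $C\int_Q|y|\,|y|^{-d}\,dy<\infty$.
2. Drop the part $|y|<s$. There $|x_s-y|\ge s$, so the cost is at most $Cs^{-d}\cdot s^d$.
3. On $|y|>s$ replace $\partial_{\tau\tau}N(x_s-y)$ by $\partial_{\tau\tau}N(-y)=\partial_{\tau\tau}N(y)$. On the segment from $-y$ to $x_s-y$ the points are $s'\nu-y$, of norm at least $|y|$, so by the mean value theorem the cost is at most $C\int_{|y|>s}s|y|^{-d-1}\,dy=O(1)$.
4. Replace the region $W\cap Q\cap\{|y|>s\}$ by $W\cap\{s<|y'|<R\}$. A point of the first region that is not in the second has $|y'|\le s$, $|y|>s$. A point of the second that is not in the first has $|y'|<R$, $|y''|\ge R$. For $d=2$ both differences are empty, up to a null set. For $d\ge3$ the integral $\int_{|y'|\le s,\,|y|>s}|y|^{-d}dy$ is independent of $s$ by scaling and finite for $s=1$, since at infinity it is comparable to $\int^\infty r^{-d}r^{d-3}dr$. For the same reason $\int_{|y'|<R,\,|y''|\ge R}|y|^{-d}dy<\infty$.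

**The logarithm.** In the remaining integral put $y'=\rho\vartheta_\phi$, $y''=\rho t$, so $dy=\rho^{d-1}d\rho\,d\phi\,dt$. Since $\partial_{\tau\tau}N$ is homogeneous of degree $-d$, the integral equals $A(\tau)\log\frac Rs$ with
$$A(\tau)=\int_{-\omega/2}^{\omega/2}I(\phi)\,d\phi,\qquad I(\phi)=\int_{\mathbb R^{d-2}}\partial_{\tau\tau}N(\vartheta_\phi,t)\,dt\quad(\text{for }d=2:\ I(\phi)=\partial_{\tau\tau}N(\vartheta_\phi)).$$

**The inner integral.** We claim that in every dimension
$$I(\phi)=\frac1{2\pi}\big(2(\tau'\cdot\vartheta_\phi)^2-|\tau'|^2\big). \tag{3}$$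
For $d=2$ this is (1). Let $d\ge3$, $\tau=(\tau',\tau'')$, and
$$c=\int_{\mathbb R^{d-2}}(1+|t|^2)^{-d/2}dt,\qquad c'=\int_{\mathbb R^{d-2}}(1+|t|^2)^{-d/2-1}dt .$$
First, the field $t(1+|t|^2)^{-d/2}$ has flux $O(r^{1-d}r^{d-3})=O(r^{-2})$ through the sphere of radius $r$ in $\mathbb R^{d-2}$, so its divergence integrates to $0$:
$$(d-2)c=d\int|t|^2(1+|t|^2)^{-d/2-1}dt=d\,(c-c').$$
Hence $c'=\frac2dc$, and by symmetry $\int t_i^2(1+|t|^2)^{-d/2-1}dt=\frac{c-c'}{d-2}=\frac cd$.

Second, $2\pi c=|S^{d-1}|$. To see this, compute $J=\int_{1<|y'|<e}|y|^{-d}dy$ in two ways. Integrating first in $y''$ gives $\int(\rho^2+|y''|^2)^{-d/2}dy''=c\rho^{-2}$ with $\rho=|y'|$, so $J=2\pi c\int_1^e\rho^{-2}\rho\,d\rho=2\pi c$. In spherical coordinates $y=r\sigma$ the region is $1/|\sigma'|<r<e/|\sigma'|$, so $J=\int_{S^{d-1}}\int_{1/|\sigma'|}^{e/|\sigma'|}\frac{dr}r\,d\sigma=|S^{d-1}|$.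

Now insert (1) at the point $(\vartheta_\phi,t)$, of squared norm $1+|t|^2$. The cross term in $(\tau'\cdot\vartheta_\phi+\tau''\cdot t)^2$ is odd in $t$ and drops out, so
$$I(\phi)=\frac1{|S^{d-1}|}\Big(d\,c'(\tau'\cdot\vartheta_\phi)^2+d\cdot\frac cd|\tau''|^2-c\big(|\tau'|^2+|\tau''|^2\big)\Big)=\frac{c}{|S^{d-1}|}\big(2(\tau'\cdot\vartheta_\phi)^2-|\tau'|^2\big),$$
which is (3).

**The angular integral.** With $\tau'\cdot\vartheta_\phi=-\tau_\nu\cos\phi+\tau_b\sin\phi$,
$$2(\tau'\cdot\vartheta_\phi)^2-|\tau'|^2=(\tau_\nu^2-\tau_b^2)\cos2\phi-2\tau_\nu\tau_b\sin2\phi .$$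
Integrating over $|\phi|<\omega/2$ removes the second term and turns $\cos2\phi$ into $\sin\omega=\sin2\varepsilon$. This is (2). $\square$

In words: outside a wedge of mass, second derivatives of the potential blow up to $+\infty$ in directions closer to $\nu$ than to $b$, and to $-\infty$ in directions closer to $b$. In directions along the edge the coefficient vanishes.

We shall use the lemma to disprove a convexity property. A minimizer of a certain energy contains such a potential as its singular part near an edge of the domain. Quasiconcavity forbids a positive second derivative tangential to a level set. So if an edge has its axis $\nu$ tilted enough against the gradient of the minimizer, the minimizer cannot be quasiconcave.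

## 2. Population densities on a convex habitat

For $V\in L^\infty(\mathbb R^d)$ let
$$\mathscr F(u)=\int_{\mathbb R^d}\big(|\nabla u|^2+V u^2\big)\,dx,\qquad \mathbb K=\{u\in H^1(\mathbb R^d):0\le u\le1\text{ a.e.}\},$$
and let (P) be the problem of minimizing $\mathscr F$ over $\mathbb K$. Here $u$ is a population density, and $1$ is the saturated density. We identify $u\in\mathbb K$ with its continuous representative if it has one. A *global minimizer* attains $\min_{\mathbb K}\mathscr F$. A *local minimizer* $u_*\in\mathbb K$ satisfies $\mathscr F(u_*)\le\mathscr F(v)$ for all $v\in\mathbb K$ in some $H^1$-neighborhood of $u_*$.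

The potential rewards being in a bounded convex domain $G\ne\emptyset$ and penalizes being outside: for constants $\alpha,\beta>0$,
$$V=-\beta^2\ \text{ in }G,\qquad V=\alpha^2\ \text{ in }G^\complement=\mathbb R^d\setminus G,\qquad \beta^2>\lambda^*(G),$$
where $\lambda^*(G)$ is the first Dirichlet eigenvalue of $-\Delta$ in $G$. The last inequality is the trapping condition. It says that $G$ is large enough: for a cube of side $a$ one has $\lambda^*=d\pi^2/a^2$, so the condition reads $a>\pi\sqrt d/\beta$. In general $\lambda^*(rG)=r^{-2}\lambda^*(G)$, so every shape satisfies it after enlargement.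

**Definition (quasiconcave).** A function $u$ on $\mathbb R^d$ is quasiconcave if $u(tx+(1-t)y)\ge\min\{u(x),u(y)\}$ for all $x,y\in\mathbb R^d$, $0\le t\le1$. Equivalently, all superlevel sets $\{u\ge c\}$ are convex.

For example, $e^{-|x|^2}$ is quasiconcave, since its superlevel sets are balls, although it is not concave. The function $x_1+x_2^2$ on $\mathbb R^2$ is not quasiconcave: it equals $1$ at $(0,\pm1)$ and $0$ at their midpoint.

The question, posed by Pu-Zhao Kow, Masato Kimura and Hiroshi Ohtsuka in "Existence and regularity of minimizers for a variational problem of species population density", arXiv:2601.13771 (2026), is this: **for convex $G$ as above, is every local/global minimizer quasiconcave?** The answer is no.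

Fix $\alpha,\beta>0$, $\kappa^2=\alpha^2+\beta^2$. Let $\mathcal G$ be the set of bounded convex domains $G\ne\emptyset$ of $\mathbb R^d$ with $\lambda^*(G)<\beta^2$, with the Hausdorff metric $d_H$ of closures. Let $\mathcal N\subset\mathcal G$ be the set of those $G$ for which some minimizer is not quasiconcave. A unit vector $e$ is an *outer normal* of $G$ at $p\in\partial G$ if $(y-p)\cdot e\le0$ for all $y\in G$; since $G$ is open, then $(y-p)\cdot e<0$ on $G$. At a corner of a square the outer normals fill a closed quarter circle; at a smooth boundary point there is exactly one.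

**Theorem 2 (answer).** Let $d\ge2$, $\alpha,\beta>0$. For each $G\in\mathcal G$, problem (P) has exactly one local minimizer $u_G$, which is the global one. There is a convex polytope $G\in\mathcal G$ such that $u_G$ is not quasiconcave.

**Theorem 3 (strengthening).**

1. $\mathcal N$ is open in $\mathcal G$. It contains domains with $C^\infty$ boundary of positive curvature.
2. Let $G\in\mathcal G$, $p\in\partial G$, let $\nu$ be a unit outer normal of $G$ at $p$, and let $\gamma$ be the angle between $\nu$ and $-\nabla u_G(p)$ (which is $\ne0$). If $\gamma>\pi/4$ (case $d=2$), respectively $\gamma>0$ (case $d\ge3$), then $G\in\overline{\mathcal N}$.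
3. If $d=2$, every $G\in\mathcal G$ having a corner of interior angle $<\pi/2$ lies in $\overline{\mathcal N}$. If $d\ge3$, $\mathcal N$ is open and dense in $\mathcal G$.
4. If $G\in\mathcal G$ is a ball, $u_G$ is radially nonincreasing, hence quasiconcave.

The contradiction with quasiconcavity will always come from the following test.

**Lemma 4 (second derivative test).** Let $u$ be $C^2$ near $x$, let $\tau$ be a unit vector with $\tau\cdot\nabla u(x)=0$ and $\partial_{\tau\tau}u(x)>0$. Then $u$ is not quasiconcave.

*Proof.* With $m=\partial_{\tau\tau}u(x)$ we have $u(x\pm t\tau)=u(x)+\frac m2t^2+o(t^2)>u(x)$ for small $t>0$, and $x$ is the midpoint of $x\pm t\tau$. $\square$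

## 3. The Euler–Lagrange equation and the gradient on $\partial G$

**Existence.** We check that (P) has a global minimizer and that $\min_{\mathbb K}\mathscr F<0$. For $u\in\mathbb K$,
$$\mathscr F(u)=\int(|\nabla u|^2+\alpha^2u^2)-\kappa^2\int_Gu^2\ \ge\ \min(1,\alpha^2)\|u\|_{H^1}^2-\kappa^2|G| .$$
So a minimizing sequence is bounded in $H^1$. A subsequence converges weakly in $H^1$ and, by Rellich's theorem, strongly in $L^2(G)$. The first integral is weakly lower semicontinuous, and $\mathbb K$ is closed and convex, hence weakly closed. So the limit is a minimizer. As $\lambda^*(G)<\beta^2$, there is $\varphi\in C_c^\infty(G)$ with $\int|\nabla\varphi|^2<\beta^2\int\varphi^2$, and a small multiple of $|\varphi|$ lies in $\mathbb K$ and has negative energy.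

The function $0$ is not even a local minimizer: if $\varphi\in\mathbb K$ attains the minimum $F<0$, then $\mathscr F(t\varphi)=t^2F<0$ for $0<t\le1$, and $t\varphi\to0$ in $H^1$ as $t\downarrow0$.

**Lemma 5 (equation and representation).** Let $u$ be a local minimizer for $G\in\mathcal G$. Then
$$-\Delta u+\alpha^2u=g:=(\alpha^2+\beta^2\chi_{\{u<1\}})\,u\,\chi_G,\qquad \alpha^2u\chi_G\le g\le\kappa^2\chi_G, \tag{4}$$
and $u=\Gamma*g$, where
$$\Gamma(x)=\int_0^\infty(4\pi t)^{-d/2}e^{-|x|^2/4t-\alpha^2t}\,dt>0,\qquad\nabla\Gamma(x)=-k(|x|)\,x,\quad k>0,\qquad\Gamma,|\nabla\Gamma|\in L^1. \tag{5}$$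
Moreover $u\in C^1(\mathbb R^d)$ with bounded gradient, $u>0$ everywhere, and $u$ is smooth in $\mathbb R^d\setminus\overline G$. If $p\in\partial G$ and $e$ is an outer normal at $p$, then
$$\nabla u(p)\cdot e<0;\qquad\text{in particular }\nabla u(p)\ne0\text{ and }u(p)<1. \tag{6}$$

*Proof.* We use twice that $\nabla w=0$ a.e. on $\{w=c\}$ for $w\in H^1_{loc}$.

**Step 1: perturbing downward.** The aim is $\Delta u\ge Vu$ in the sense of distributions. The obstacle is that $u-t\varphi$ may be negative; we repair it with an absolute value, which does not change the energy. Let $0\le\varphi\in C_c^\infty(\mathbb R^d)$ and $t>0$ with $t\|\varphi\|_\infty\le1$. Then $|u-t\varphi|\in\mathbb K$ and $\mathscr F(|u-t\varphi|)=\mathscr F(u-t\varphi)$. To use local minimality we need $|u-t\varphi|\to u$ in $H^1$ as $t\downarrow0$. Indeed $|u-t\varphi|-u=-t\varphi+2(t\varphi-u)^+$, where $0\le(t\varphi-u)^+\le t\varphi\to0$ in $L^2$ and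
$$\|\nabla(t\varphi-u)^+\|_2^2\le2t^2\|\nabla\varphi\|_2^2+2\int_{\{u<t\varphi\}}|\nabla u|^2\ \longrightarrow\ 2\int_{\{u=0,\,\varphi>0\}}|\nabla u|^2=0,$$
because the sets $\{u<t\varphi\}$ decrease to $\{u=0,\varphi>0\}$. Hence for small $t$
$$0\le\mathscr F(u-t\varphi)-\mathscr F(u)=-2t\int(\nabla u\cdot\nabla\varphi+Vu\varphi)+t^2\mathscr F(\varphi),$$
and dividing by $t\downarrow0$ gives $\int\nabla u\cdot\nabla\varphi+Vu\varphi\le0$.

**Step 2: perturbing upward.** The aim is a bound from the other side. Let $\varphi,t$ be as before and put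
$$v=\min(u+t\varphi,1)\in\mathbb K,\qquad\eta=(u+t\varphi-1)^+,\qquad A_t=\{u+t\varphi>1\}.$$
Then $v-u=t\varphi-\eta$ and $0\le\eta\le t\varphi\chi_{A_t}$. The functions $u+s(v-u)$, $0\le s\le1$, lie in the convex set $\mathbb K$, so local minimality as $s\downarrow0$ gives $\int\nabla u\cdot\nabla(t\varphi-\eta)+Vu(t\varphi-\eta)\ge0$. On $A_t$,
$$\nabla u\cdot\nabla\eta=|\nabla u|^2+t\nabla u\cdot\nabla\varphi\ge t\nabla u\cdot\nabla\varphi,\qquad Vu\eta\ge-tV^-\varphi .$$
Dividing by $t$,
$$\int\nabla u\cdot\nabla\varphi+Vu\varphi\ \ge\ \int_{A_t}\nabla u\cdot\nabla\varphi-\int_{A_t}V^-\varphi .$$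
As $t\downarrow0$ the sets $A_t$ decrease to $\{u=1,\varphi>0\}$, where $\nabla u=0$ a.e. So the right side tends to $-\int_{\{u=1\}}V^-\varphi$.

**Step 3: the equation.** Steps 1 and 2 say that $T=\Delta u-Vu$ satisfies $0\le T(\varphi)\le\int_{\{u=1\}}V^-\varphi$ for all $0\le\varphi\in C_c^\infty$. A nonnegative distribution is a Radon measure, and this one is dominated by $V^-\chi_{\{u=1\}}dx$. So it has a density $\theta$:
$$\Delta u=Vu+\theta,\qquad0\le\theta\le V^-\chi_{\{u=1\}} .$$
The right side is bounded, so $u\in H^2_{loc}$. On $\{u=1\}$ we have $\partial_iu=0$ a.e. and then $\partial_{ii}u=0$ a.e. Thus $\Delta u=0$ and $\theta=-V$ a.e. on $\{u=1\}$. On $G^\complement$ we have $V^-=0$, so $\theta=0$, while $-V=-\alpha^2\ne0$; hence $|\{u=1\}\setminus G|=0$. In summary $\Delta u=\alpha^2u$ a.e. in $G^\complement$, and in $G$ we have $\Delta u=-\beta^2u$ a.e. on $\{u<1\}$, $\Delta u=0$ a.e. on $\{u=1\}$. Adding up gives (4).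

**Step 4: the representation.** The heat kernel $(4\pi t)^{-d/2}e^{-|x|^2/4t}$ has Fourier transform $e^{-t|\xi|^2}$, so $\widehat\Gamma(\xi)=(|\xi|^2+\alpha^2)^{-1}$. By (4), $(|\xi|^2+\alpha^2)\widehat u=\widehat g$, hence $u=\Gamma*g$. Differentiating in (5) gives $k(r)=\int_0^\infty(4\pi t)^{-d/2}\frac1{2t}e^{-r^2/4t-\alpha^2t}dt>0$. Integrating over $x$ gives $\int\Gamma=\alpha^{-2}$, and since $\int(4\pi t)^{-d/2}|x|e^{-|x|^2/4t}dx=C\sqrt t$, also $\int|\nabla\Gamma|=C\int_0^\infty\frac{1}{2\sqrt t}e^{-\alpha^2t}dt<\infty$. By Fubini's theorem this pointwise gradient is also the weak one.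

**Step 5: consequences.** As $\Gamma,|\nabla\Gamma|\in L^1$ and $g\in L^\infty$, the function $u$ is $C^1$ with bounded gradient $\nabla\Gamma*g$. As $u\not\equiv0$, also $g\not\equiv0$; since $g\ge0$ and $\Gamma>0$, we get $u>0$ everywhere, and then $g\ge\alpha^2u>0$ a.e. in $G$. In $\mathbb R^d\setminus\overline G$ we have $\Delta u=\alpha^2u$, so $u$ is smooth there. Finally, for $p\in\partial G$ and an outer normal $e$,
$$\nabla u(p)\cdot e=-\int_Gk(|p-y|)\,(p-y)\cdot e\;g(y)\,dy<0,$$
since $(p-y)\cdot e>0$ for $y\in G$. So $\nabla u(p)\ne0$. If $u(p)=1$, then $p$ would be a maximum point of $u\le1$ and $\nabla u(p)=0$; hence $u(p)<1$. $\square$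

The last point matters: near $\partial G$ saturation is absent, so there $g$ is exactly $\kappa^2u\chi_G$.

## 4. Uniqueness by mixing squares, and the ball

**Proposition 6.** For $G\in\mathcal G$ there is exactly one local minimizer, and it is the global one.

*Proof.* **The path.** The functional is not convex along $(1-t)u+tv$. But its term $\int Vu^2$ is affine in $u^2$, so we interpolate the squares. Let $u,v$ be local minimizers. By Section 3 they are nontrivial, positive and $C^1$. For $t\in(0,1)$ put $w_t=\sqrt{(1-t)u^2+tv^2}$. Then $w_t$ is $C^1$, $0<w_t\le1$, and $w_t\nabla w_t=(1-t)u\nabla u+tv\nabla v$. Lagrange's identity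
$$|a_1X_1+a_2X_2|^2+|a_1X_2-a_2X_1|^2=(a_1^2+a_2^2)(|X_1|^2+|X_2|^2)$$
with $a_1=\sqrt{1-t}\,u$, $a_2=\sqrt t\,v$, $X_1=\sqrt{1-t}\,\nabla u$, $X_2=\sqrt t\,\nabla v$ gives
$$w_t^2|\nabla w_t|^2=w_t^2\big((1-t)|\nabla u|^2+t|\nabla v|^2\big)-t(1-t)|u\nabla v-v\nabla u|^2 .$$
Hence $w_t\in\mathbb K$ and
$$\mathscr F(w_t)=(1-t)\mathscr F(u)+t\mathscr F(v)-t(1-t)\int\frac{|u\nabla v-v\nabla u|^2}{w_t^2}\,dx\ \le\ (1-t)\mathscr F(u)+t\mathscr F(v). \tag{7}$$

**Local implies global.** Let $u$ be a local and $v$ a global minimizer. As $t\downarrow0$, $w_t\to u$ and $\nabla w_t\to\nabla u$ pointwise, with $w_t\le u+v$ and $|\nabla w_t|^2\le|\nabla u|^2+|\nabla v|^2$. By dominated convergence $w_t\to u$ in $H^1$. If $\mathscr F(u)>\mathscr F(v)$, then (7) gives $\mathscr F(w_t)<\mathscr F(u)$ for all $t\in(0,1)$, contradicting local minimality.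

**Uniqueness.** If both are global minimizers, the integral in (7) must vanish. Its integrand is continuous, so $u\nabla v=v\nabla u$, that is, $\nabla(v/u)=0$ and $v=cu$ with $c>0$. From $\mathscr F(v)=c^2\mathscr F(u)$ and $\mathscr F(v)=\mathscr F(u)<0$ we get $c=1$. $\square$

Write $u_G$ for the minimizer. By uniqueness it inherits every symmetry of $G$. This settles the simplest domain.

**The ball: proof of Theorem 3, part 4.** Let $G$ be a ball, centered at $0$ without loss of generality, $u=u_G$, and let $u^\sharp$ be its Schwarz symmetrization (the radially nonincreasing rearrangement). Then $u^\sharp\in\mathbb K$, $\|\nabla u^\sharp\|_2\le\|\nabla u\|_2$ by Pólya–Szegő, $\|u^\sharp\|_2=\|u\|_2$, and $\int_Gu^2\le\int_G(u^\sharp)^2$ since $G$ is a centered ball. As $V=\alpha^2-\kappa^2\chi_G$, we get $\mathscr F(u^\sharp)\le\mathscr F(u)$, so $u=u^\sharp$ by uniqueness. The superlevel sets of a radially nonincreasing function are balls, so $u$ is quasiconcave. $\blacksquare$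

## 5. Continuous dependence on the domain

We shall modify a domain slightly and need to keep control of the gradient. First, a fact about convex sets.

**Lemma 7.** Let $G_n,G$ be nonempty bounded convex domains with $G_n\to G$ in the Hausdorff metric (of closures). Then the $G_n$ lie in a fixed ball, every compact subset of $G$ lies in $G_n$ for large $n$, and $|G_n\triangle G|\to0$. If $\lambda^*(G)<\beta^2$, then $\lambda^*(G_n)<\beta^2$ for large $n$.

*Proof.* The first claim is clear. For the second, let $d_H(\overline{G_n},\overline G)<r$. We show that $B_{2r}(x)\subset G$ implies $x\in G_n$. If not, separate $x$ from $G_n$: there is a unit vector $e$ with $(y-x)\cdot e\le0$ for all $y\in\overline{G_n}$. The point $z=x+re$ lies in $G$, and $|z-y|\ge(z-y)\cdot e\ge r$ for all $y\in\overline{G_n}$, a contradiction. This gives the second claim. It also gives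
$$G\setminus G_n\subset\{x\in G:\mathrm{dist}(x,G^\complement)<2r\},\qquad G_n\setminus G\subset\{x\notin G:\mathrm{dist}(x,\overline G)<r\} .$$
As $r\downarrow0$ these bounded sets decrease to $\emptyset$ and to $\partial G$. Now $|\partial G|=0$: with $0\in G$, say, $\overline G\subset(1+\eta)G$ for every $\eta>0$, so $|\overline G|\le(1+\eta)^d|G|$. Hence $|G_n\triangle G|\to0$. For the last claim, a fixed $\varphi\in C_c^\infty(G)$ with Rayleigh quotient $<\beta^2$ belongs to $C_c^\infty(G_n)$ for large $n$. $\square$

**Lemma 8.** Let $G_n,G\in\mathcal G$ lie in a fixed ball $B$ with $|G_n\triangle G|\to0$. Then $u_{G_n}\to u_G$ in $C^1_{loc}(\mathbb R^d)$.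

*Proof.* **Compactness.** By Lemma 5, $u_n:=u_{G_n}=\Gamma*g_n$ with $0\le g_n\le\kappa^2\chi_B$. So $u_n$ and $\nabla u_n=\nabla\Gamma*g_n$ are uniformly bounded, and equicontinuous because $\|\Gamma(\cdot+h)-\Gamma\|_{L^1}\to0$ and $\|\nabla\Gamma(\cdot+h)-\nabla\Gamma\|_{L^1}\to0$ as $h\to0$. By Arzelà–Ascoli a subsequence (not relabeled) converges in $C^1_{loc}$ to some $\tilde u$. As $u_n\le\kappa^2\Gamma*\chi_B\in L^2$ and $|\nabla u_n|\le\kappa^2|\nabla\Gamma|*\chi_B\in L^2$, dominated convergence gives $u_n\to\tilde u$ in $H^1(\mathbb R^d)$, and $\tilde u\in\mathbb K$.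

**Identification of the limit.** Let $\mathscr F_n,\mathscr F$ be the functionals for $G_n,G$. For $w\in\mathbb K$ we have $|\mathscr F_n(w)-\mathscr F(w)|\le\kappa^2|G_n\triangle G|\to0$, uniformly in $w$. Hence
$$\mathscr F(\tilde u)=\lim\mathscr F(u_n)=\lim\mathscr F_n(u_n)\le\lim\mathscr F_n(u_G)=\mathscr F(u_G),$$
and $\tilde u=u_G$ by Proposition 6. Since every subsequence has a further subsequence converging to $u_G$, the whole sequence converges. $\square$

## 6. A criterion at an edge

**Proposition 9.** Let $G\in\mathcal G$, $u=u_G$, $P\in\partial G$, and suppose $G$ coincides with $P+W$ in a neighborhood of $P$, with $W$ as in Section 1. If there is a unit vector $\tau$ with $\tau\cdot\nabla u(P)=0$ and $|\tau\cdot\nu|>|\tau\cdot b|$, then $u$ is not quasiconcave.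

*Proof.* Let $P=0$.

**Step 1: splitting off the potential of the wedge.** By (6), $u(0)<1$. Choose $R>0$ such that on $Q=\{|y'|<R,|y''|<R\}$ we have $u<1$ and $G\cap Q=W\cap Q$. By (4),
$$\Delta u=\alpha^2u-\kappa^2u\chi_W\quad\text{a.e. in }Q.$$
Put $\Phi=N*(\kappa^2u\chi_{W\cap Q})$ and $h=u-\Phi$. Then $\Delta h=\alpha^2u$ in $Q$, with $u\in C^1$. By Gilbarg–Trudinger, Lemma 4.2, the Newtonian potential $h_1=-N*(\alpha^2u\chi_Q)$ is in $C^2(Q)$ with $\Delta h_1=\alpha^2u$. The difference $h-h_1$ is harmonic in $Q$ in the sense of distributions, hence smooth by Weyl's lemma. So $h\in C^2(Q)$, and $\nabla^2h$ is bounded near $0$.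

**Step 2: the blow-up.** The density $f=\kappa^2u$ satisfies the hypothesis of Lemma 1 with $f_0=\kappa^2u(0)>0$, because $\nabla u$ is bounded. Therefore, uniformly over unit vectors $\tau$,
$$\partial_{\tau\tau}u(s\nu)=\kappa^2u(0)A(\tau)\log\frac1s+O(1)\qquad(s\downarrow0). \tag{8}$$
For small $s>0$ the point $x_s=s\nu$ is outside $\overline G$, since $\overline G\cap Q\subset\overline W\subset\{y\cdot\nu\le0\}$. So $u$ is smooth near $x_s$.

**Step 3: making the direction tangential.** The given $\tau$ is orthogonal to $\nabla u(0)$, but the test needs a direction orthogonal to $\nabla u(x_s)$. Since $\nabla u(x_s)\to\nabla u(0)\ne0$, the normalized projections $\tau_s$ of $\tau$ onto $\nabla u(x_s)^\perp$ converge to $\tau$. Hence $A(\tau_s)\to A(\tau)=\frac{\sin2\varepsilon}{2\pi}\big((\tau\cdot\nu)^2-(\tau\cdot b)^2\big)>0$, and since (8) is uniform in the direction, $\partial_{\tau_s\tau_s}u(x_s)\to+\infty$. Fix $s$ with $\partial_{\tau_s\tau_s}u(x_s)>0$ and apply Lemma 4 at $x_s$. $\square$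

## 7. Corners that a domain already has

The obvious plan is to take a polygon and apply Proposition 9 at one of its corners. This stops at the hypothesis on $\tau$.

Take first a square in the plane, a corner $P$, and the axis $\nu$ along the diagonal. By uniqueness $u_G$ is symmetric under reflection in the diagonal. So $\nabla u_G$ is parallel to $\nu$ at $P$ and at all points $P+s\nu$, and the tangential direction is $\tau=\pm b$. Then $A(\tau)=-\frac1{2\pi}<0$, and (8) says $\partial_{\tau\tau}u_G(P+s\nu)\to-\infty$. The logarithm is there, with the sign that quasiconcavity allows.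

An asymmetric corner does not help if it is not obtuse. Let $d=2$, and let $P$ be a corner of opening angle $\omega=\pi-2\varepsilon$ with axis $\nu$. Write $-\nabla u_G(P)=|\nabla u_G(P)|(\cos\psi\,\nu+\sin\psi\,b)$ with $|\psi|\le\pi$. By (6), applied to the two outer normals $\nu_\pm$, we have $\cos(\psi\mp\varepsilon)>0$, that is,
$$|\psi|<\frac\pi2-\varepsilon=\frac\omega2 .$$
The tangential direction is $\tau=\pm(-\sin\psi\,\nu+\cos\psi\,b)$, so Proposition 9 requires $|\sin\psi|>|\cos\psi|$, hence $|\psi|>\pi/4$. For $\omega\le\pi/2$ this is impossible. For $\omega>\pi/2$ one would have to know the direction of $\nabla u_G(P)$, and nothing so far gives it.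

In $d=3$ the same happens at the midpoint of an edge of a cube: two reflections force $\nabla u_G\parallel\nu$, so every tangential $\tau$ has $\tau\cdot\nu=0$.

The trouble is that the axis of an existing corner is tied to the geometry that also determines the gradient. The way out is to make a new edge whose axis we choose. Cut the domain near a boundary point $p$ with a wedge that is almost a half-space, with axis an outer normal $\nu$ of our choice at $p$. Such a cut removes little volume, so by Lemma 8 the gradient hardly changes. The coefficient $\sin2\varepsilon$ in (8) becomes small, but for each fixed $\varepsilon>0$ it is positive, and the logarithm still diverges. A sharp corner, useless in itself, now helps: it has many outer normals, and one of them must be far from $-\nabla u_G(p)$.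

## 8. Cutting with a nearly flat wedge

**Proposition 10.** Let $G_0\in\mathcal G$, $u_0=u_{G_0}$, $p\in\partial G_0$, $\nu$ a unit outer normal at $p$, and $\gamma$ the angle between $\nu$ and $-\nabla u_0(p)$. If $\gamma>\pi/4$ ($d=2$), respectively $\gamma>0$ ($d\ge3$), there are convex $G_n\in\mathcal N$, $G_n\subset G_0$, with $G_n\to G_0$ in the Hausdorff metric. Each $G_n$ is $G_0$ intersected with two half-spaces.

*Proof.* **Step 1: choosing $b$ and $\tau$.** We want unit vectors $b\perp\nu$ and $\tau\perp\nabla u_0(p)$ with $|\tau\cdot\nu|>|\tau\cdot b|$. By (6), $\nabla u_0(p)\ne0$ and $\gamma<\pi/2$.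

If $d=2$, both are unique up to sign. With the right sign of $b$, $-\nabla u_0(p)$ is a positive multiple of $\cos\gamma\,\nu+\sin\gamma\,b$, and $\tau=\pm(-\sin\gamma\,\nu+\cos\gamma\,b)$. So $|\tau\cdot\nu|=\sin\gamma>\cos\gamma=|\tau\cdot b|$ because $\pi/4<\gamma<\pi/2$.

If $d\ge3$, there is room to take $b$ orthogonal to both $\nu$ and $\nabla u_0(p)$. Take $\tau$ in the plane $\mathrm{span}(\nu,\nabla u_0(p))$ (a plane because $0<\gamma<\pi/2$) with $\tau\perp\nabla u_0(p)$. Then $\tau\cdot b=0$ and $|\tau\cdot\nu|=\sin\gamma>0$.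

**Step 2: the cut.** Take $P_n\in G_0$ with $P_n\to p$, $\varepsilon_n\downarrow0$ in $(0,\pi/2)$, $\nu^n_\pm=\cos\varepsilon_n\,\nu\pm\sin\varepsilon_n\,b$, and
$$G_n=G_0\cap\{(x-P_n)\cdot\nu^n_+<0\}\cap\{(x-P_n)\cdot\nu^n_-<0\}.$$
This is open and convex. As $P_n$ is an interior point of $G_0$, near $P_n$ the set $G_n$ coincides with $P_n+W$, where $W$ has $\varepsilon=\varepsilon_n$. In particular $G_n\ne\emptyset$ and $P_n\in\partial G_n$.

**Step 3: the cut is small.** Let $x\in G_0\setminus G_n$. For one choice of sign, $\cos\varepsilon_n(x-P_n)\cdot\nu\pm\sin\varepsilon_n(x-P_n)\cdot b\ge0$, so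
$$(x-p)\cdot\nu=(x-P_n)\cdot\nu+(P_n-p)\cdot\nu\ge-\delta_n,\qquad\delta_n=\frac{\sin\varepsilon_n\,\mathrm{diam}\,G_0+|P_n-p|}{\cos\varepsilon_n}\to0 .$$
On a compact subset of $G_0$ the function $(x-p)\cdot\nu$ is bounded above by a negative number. So every compact subset of $G_0$ lies in $G_n$ for large $n$. Applying this to a finite set of points of $G_0$ that comes within a given $\delta>0$ of every point of $\overline{G_0}$, and using $G_n\subset G_0$, we get $G_n\to G_0$ in the Hausdorff metric. By Lemma 7, $|G_n\triangle G_0|\to0$ and $G_n\in\mathcal G$ for large $n$.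

**Step 4: the criterion applies.** By Lemma 8, $u_{G_n}\to u_0$ in $C^1_{loc}$, so $\nabla u_{G_n}(P_n)\to\nabla u_0(p)\ne0$. Hence the normalized projections $\tau_n$ of $\tau$ onto $\nabla u_{G_n}(P_n)^\perp$ converge to $\tau$, and $|\tau_n\cdot\nu|>|\tau_n\cdot b|$ for large $n$. For each such $n$, Proposition 9, applied to $G_n$ at $P_n$ with $\varepsilon=\varepsilon_n$ fixed, shows $G_n\in\mathcal N$. Drop the finitely many other $n$. $\square$

## 9. Triangles and cubes: proof of Theorem 2

The first assertion is Proposition 6 together with the existence shown in Section 3. For the second we find a polytope to which Proposition 10 applies; cutting it with two half-spaces gives a polytope again.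

**Case $d=2$.** Let $G_0$ be a triangle, scaled up so that $\lambda^*(G_0)<\beta^2$, and let $p$ be a vertex with interior angle $\omega_0<\pi/2$. The outer unit normals $\nu_1,\nu_2$ of the two sides meeting at $p$ are outer normals of $G_0$ at $p$ and enclose the angle $\pi-\omega_0$. By the triangle inequality for angles, the angles of $-\nabla u_{G_0}(p)$ with $\nu_1$ and $\nu_2$ add up to at least $\pi-\omega_0$. So one of them is at least
$$\frac{\pi-\omega_0}2>\frac\pi4 .$$
Proposition 10, with this normal as $\nu$, yields polygons $G_n\in\mathcal N$.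

**Case $d\ge3$.** Let $G_0$ be a large cube and $p$ a point of $\partial G_0$ with two distinct unit outer normals, for instance a point on an edge. The vector $-\nabla u_{G_0}(p)$ is a positive multiple of at most one of them, so $\gamma>0$ for the other. Proposition 10 yields polytopes $G_n\in\mathcal N$. $\blacksquare$

So the answer to the question is no, for every $d\ge2$ and all $\alpha,\beta>0$. As the minimizer is unique and local minimizers coincide with it, for such $G$ the failure concerns every local and global minimizer.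

## 10. Openness, smooth domains, density: proof of Theorem 3

Part 4 was proved in Section 4, and part 2 is Proposition 10.

**Part 1: $\mathcal N$ is open.** Let $G\in\mathcal N$, and let $x,y,t$ violate the inequality for $u_G$:
$$u_G(tx+(1-t)y)<\min\{u_G(x),u_G(y)\}.$$
If $G_n\in\mathcal G$ and $G_n\to G$ in the Hausdorff metric, then Lemmas 7 and 8 give $u_{G_n}\to u_G$ pointwise. So the same $x,y,t$ violate the inequality for $u_{G_n}$, $n$ large. Thus no sequence in $\mathcal G\setminus\mathcal N$ converges to $G$, and $\mathcal N$ is open.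

**Part 1: smooth examples.** We approximate a polytope in $\mathcal N$ by smooth domains of positive curvature and use openness. By Theorem 2 there is a polytope $G=\{\max_{i\le m}\ell_i<0\}\subset B_\rho$ in $\mathcal N$, with $\ell_i$ affine and $B_\rho$ centered at $0$. Put
$$f_k(x)=\frac1k\log\sum_{i=1}^me^{k\ell_i(x)}+\frac1k|x|^2,\qquad c_k=\frac{\log m+\rho^2+1}k,\qquad G^k=\{f_k<c_k\}.$$
The first summand of $f_k$ is smooth and convex, so $f_k$ is smooth with positive definite Hessian. Moreover
$$\max_i\ell_i+\tfrac1k|x|^2\ \le\ f_k\ \le\ \max_i\ell_i+\tfrac{\log m}k+\tfrac1k|x|^2 .$$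
On $\overline G$ we have $\max\ell_i\le0$ and $|x|\le\rho$, so $f_k<c_k$ there. Hence $\overline G\subset G^k\subset\{\max\ell_i<c_k\}$.

*Convergence.* Fix $x_0\in G$ and put $-a=\max\ell_i(x_0)<0$. If $\max\ell_i(x)<c$ with $c>0$, then for $\lambda=\frac a{a+c}$ convexity gives $\max\ell_i(x_0+\lambda(x-x_0))<-(1-\lambda)a+\lambda c=0$. So $x_0+\lambda(x-x_0)\in G$, and this point has distance $(1-\lambda)|x-x_0|=\frac{1-\lambda}\lambda\,|\lambda(x-x_0)|\le\frac ca\,\mathrm{diam}\,G$ from $x$. With $c=c_k\to0$ this shows that $G^k$ is bounded and $G^k\to G$ in the Hausdorff metric. Also $\lambda^*(G^k)\le\lambda^*(G)<\beta^2$ by monotonicity, so $G^k\in\mathcal G$.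

*Boundary.* Since $G^k\neq\emptyset$, $c_k$ is not the minimum value of $f_k$. The strictly convex function $f_k$ can have a critical point only at its minimum, so $\nabla f_k\ne0$ on $\{f_k=c_k\}=\partial G^k$. Hence $\partial G^k$ is $C^\infty$. Its second fundamental form is $\nabla^2f_k/|\nabla f_k|$ restricted to the tangent space, which is positive definite, so the curvature is positive. By openness $G^k\in\mathcal N$ for large $k$.

**Part 3, $d=2$.** Let $G\in\mathcal G$ have a corner $p$ of interior angle $\omega_0<\pi/2$; that is, the tangent cone of $G$ at $p$ is a sector of opening $\omega_0$. The outer normals at $p$ form the polar cone, a closed sector of opening $\pi-\omega_0$. Its two extreme unit vectors are outer normals enclosing the angle $\pi-\omega_0$. The argument of Section 9 gives $\gamma>\pi/4$ for one of them, and $G\in\overline{\mathcal N}$ by Proposition 10.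

**Part 3, $d\ge3$.** $\mathcal N$ is open by part 1. For density, first let $G\in\mathcal G$ be a polytope and $p$ a vertex. Then $p$ lies on at least two facets: if it lay on only one, a small disc around $p$ in the hyperplane of that facet would lie in $\overline G$, and $p$ would not be an extreme point. So $G$ has two distinct outer unit normals at $p$, one of them has $\gamma>0$, and $G\in\overline{\mathcal N}$ by Proposition 10. Now let $G\in\mathcal G$ be arbitrary. The convex hull of a finite set of points of $\overline G$ that comes within $\delta$ of every point of $\overline G$ has Hausdorff distance at most $\delta$ from $\overline G$. For small $\delta$ it has nonempty interior: otherwise it would lie in a hyperplane, while $G$ contains a ball of fixed radius. So the interiors are polytopes $G_n\to G$ as $\delta\downarrow0$, and $G_n\in\mathcal G$ for large $n$ by Lemma 7. Since $G_n\in\overline{\mathcal N}$, also $G\in\overline{\mathcal N}$. $\blacksquare$
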